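\title{Borel embeddings and structurability by contractible simplicial complexes}

\begin{abstract}
We show that, for every $n\ge 1$, structurability by $n$-dimensional contractible simplicial complexes passes from a countable Borel equivalence relation to every countable Borel equivalence relation that Borel embeds into it, and more generally to every relation that admits a countable-to-one Borel homomorphism into it. The main step moves a Borel assignment of connected complexes of dimension at most $n$ onto any Borel set of vertices that meets every class in an infinite set, without changing the homotopy types or raising the dimension bound. One cannot give each cell a new vertex of its own in a Borel way. The proof gives each cell its own pairs of vertices instead.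
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{countable Borel equivalence relation}, or \emph{CBER}, is a pair $(X,E)$ where $X$ is a standard Borel space and $E\subseteq X^2$ is a Borel equivalence relation all of whose classes are countable. The orbit relation of a Borel action of a countable group is the basic example. One studies such a relation by asking which combinatorial structures can be placed on all of its classes at once, in a Borel way.

A \emph{simplicial complex} on a set $V$ is a collection $S$ of nonempty finite subsets of $V$, the \emph{simplices}, that contains all singletons and is closed under passing to nonempty subsets. It is \emph{$n$-dimensional} if every simplex has at most $n+1$ elements; thus ``$n$-dimensional'' means ``of dimension at most $n$'' throughout. The \emph{realization} $|S|$ is the space obtained by gluing Euclidean simplices according to $S$, with the weak topology (recalled in Section~\ref{sec:top}), and $S$ is \emph{connected} or \emph{contractible} if $|S|$ is. For a set $C$ we write $S[C]$ for the complex formed by the simplices of $S$ that are contained in $C$.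

A \emph{Borel complex} on a CBER $(X,E)$ is a simplicial complex $S$ on $X$ such that each simplex lies in a single $E$-class and $S$ is a Borel subset of the standard Borel space of finite subsets of $X$. The relation $E$ is \emph{structurable by $n$-dimensional contractible simplicial complexes} if it carries a Borel complex $S$ such that $S[C]$ is $n$-dimensional and contractible for every $E$-class $C$; such an $S$ is a \emph{structuring}. A $1$-dimensional complex is a graph, and a graph is contractible exactly when it is a tree, so for $n=1$ this is \emph{treeability}. For $n=2$, take a free Borel action of $\mathbb Z^2$ generated by $g$ and $g'$: the triangles $\{x,gx,gg'x\}$ and $\{x,g'x,gg'x\}$ and their faces give each orbit the standard triangulation of the plane. The least $n$ for which $E$ is structurable, if there is one, is a geometric dimension of $E$, and a dimension ought not to increase when one passes to a part of the relation.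

A \emph{Borel embedding} of $(U,E)$ into $(X,F)$ is an injective Borel map $f\colon U\to X$ with $u\mathrel{E}u'\iff f(u)\mathrel{F}f(u')$. For $n=1$, Jackson, Kechris and Louveau showed that a CBER that Borel embeds into a treeable CBER is treeable. The following question comes from Chen~\cite{Chen}.

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge2$, and let $E$ and $F$ be CBERs such that $E$ Borel embeds into $F$. If $F$ is structurable by $n$-dimensional contractible simplicial complexes, must $E$ be also?}
\medskip

The answer is yes for every $n\ge2$, and the argument also covers $n=1$.

\begin{theorem}\label{thm:embed}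
Let $n\ge1$. If $E$ Borel embeds into $F$ and $F$ is structurable by $n$-dimensional contractible simplicial complexes, then so is $E$.
\end{theorem}

An embedding identifies $E$ with the restriction $F|_Y$ of $F$ to a Borel set $Y\subseteq X$. The given structuring $K$ cannot simply be restricted, since $K[C\cap Y]$ need not even be connected. On a single class there is no difficulty: if $C\cap Y$ is infinite, transport $K[C]$ along any bijection $C\to C\cap Y$, and if it is finite, use a tree. This is the reason to guess the answer yes. The whole content of the theorem is uniformity in $C$, and Section~\ref{sec:idea} shows why uniformity is a real obstacle.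

We build the new complex by induction on the skeleta of $K$. Skeleta of contractible complexes are connected but not contractible in general, so the statement that is proved by induction concerns arbitrary connected complexes. Call a Borel set $Y\subseteq X$ \emph{thick} (for $F$) if it meets every $F$-class in an infinite set, and write $\simeq$ for homotopy equivalence.

\begin{theorem}\label{thm:main}
Let $n\ge1$, let $F$ be a CBER on $X$, and let $Y\subseteq X$ be a thick Borel set. Let $K$ be a Borel complex on $(X,F)$ of dimension at most $n$ such that $K[C]$ is connected for every $F$-class $C$. Then there is a Borel complex $L$ on $(Y,F|_Y)$ of dimension at most $n$ with $|L[C\cap Y]|\simeq|K[C]|$ for every $F$-class $C$.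
\end{theorem}

Some largeness of $Y$ is needed here: if $C\cap Y$ is one point and $K[C]$ is the boundary of a triangle, no such $L$ exists.

A \emph{homomorphism} from $(U,E)$ to $(X,F)$ is a map $f$ with $u\mathrel{E}u'\Rightarrow f(u)\mathrel{F}f(u')$, and a \emph{reduction} is a map for which the converse implication holds as well. Theorem~\ref{thm:embed} implies the following stronger form of itself.

\begin{theorem}\label{thm:hom}
Let $n\ge1$. If there is a countable-to-one Borel homomorphism from $E$ to $F$, and $F$ is structurable by $n$-dimensional contractible simplicial complexes, then so is $E$. In particular, this structurability passes to Borel subrelations and is closed downward under Borel reducibility.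
\end{theorem}

Section~\ref{sec:idea} explains the obstacle and works the main construction by hand on a complex with eight vertices. Sections~\ref{sec:top} and~\ref{sec:borel} collect the tools from homotopy theory and from descriptive set theory. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:exp}--\ref{sec:step}, and Theorems~\ref{thm:embed} and~\ref{thm:hom} are deduced in Section~\ref{sec:final}.

\section{Scarce points and abundant pairs}\label{sec:idea}

\subsection{Points are scarce}

\begin{example}\label{ex:circle}
Let $X=\mathbb R/\mathbb Z$ with Lebesgue measure $\mu$, and let $1,\alpha,\beta$ be linearly independent over $\mathbb Q$. The rotations by $\alpha$ and $\beta$ generate a free action of $\mathbb Z^2$; let $F$ be its orbit relation and $K$ the triangulation described in the introduction. Let $Y$ be an arc of length less than $1$. It is thick, because the orbits of an irrational rotation are dense.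

If $\theta\colon X\to X$ is an injective Borel map with $\theta(x)\mathrel{F}x$, then $\mu(\theta(X))=1$: split $X$ into countably many Borel pieces on which $\theta$ is a rotation, and note that the images of the pieces are disjoint. So there is no injective Borel map $X\to Y$ that preserves the classes, and $K$ cannot be copied onto $Y$. There is also no injective Borel map $D\mapsto a_D$ that assigns to each triangle $D$ of $K$ a point of its class: applied to the two triangles attached to $x$, it would give two maps $\theta$ as above with disjoint images.
\end{example}

For trees, scarcity does no harm. Let $K$ be a treeing of $F$ and let $Y$ meet every class. Join each $x\notin Y$ to a neighbor that is closer to $Y$. These edges form a forest with one point of $Y$ in each component, and collapsing the components gives a graph with vertex set $Y$. On each class this graph is homotopy equivalent to a tree, so it has no cycles. In particular it has no loops and no parallel edges, and it is a treeing of $F|_Y$.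

For $n\ge2$ the same collapse yields a CW complex with vertex set $Y$ and with the right dimension and homotopy type, but it is not a simplicial complex: its $1$-skeleton can have loops and parallel edges, and several $2$-cells can have the same boundary. The usual remedy is to subdivide. Subdivision gives each cell a barycenter, a vertex that belongs to that cell alone, and Example~\ref{ex:circle} shows that such private vertices are not available.

Pairs of points, on the other hand, are abundant. A point $a$ sees its class as a set enumerated by natural numbers, so it can number all the cells in its class. If each cell $D$ picks some point $a_D$, then $D$ is determined by $a_D$ and its number $k_D$, and $k_D$ can be replaced by the $k_D$-th point $z_D$ of a thick set as seen from $a_D$. The map $D\mapsto(a_D,z_D)$ is injective, although neither coordinate is. We therefore look for a way to attach cells in which infinitely many cells may share an apex $a$, and in which every new simplex of a cell contains a pair $\{a,z\}$ that belongs to that cell alone.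

\subsection{Two disks with one apex}\label{sub:example}

Let $L$ be the boundary of a triangle $v_0v_1v_2$. Attaching two disks along $L$ gives a $2$-sphere. We construct a simplicial model in which both disks are cones with the same apex $a$. Coning $a$ over $L$ itself yields only one disk, since a second copy would consist of the same simplices. So we first move the loop, using that the homotopy type does not change when a new vertex is coned over a contractible subcomplex.
\begin{enumerate}
\item Cone $a$ over the spanning tree $v_1v_0v_2$ of $L$. Now $a$ is adjacent to every $v_i$.
\item Cone a new vertex $z_1$ over the path $v_0v_1v_2$, the star of $v_1$ in the loop. The loop slides across two triangles to $v_0z_1v_2$.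
\item Cone a new vertex $z_2$ over the path $z_1v_2v_0$, the star of $v_2$ in the present loop. The loop slides to $v_0z_1z_2$.
\item Add the cone with apex $a$ over the loop $v_0z_1z_2$. The new simplices are the edges $az_1$, $az_2$ and the triangles $av_0z_1$, $az_1z_2$, $az_2v_0$; the edge $av_0$ was already present.
\end{enumerate}
Steps (2)--(4) produce the disk in Figure~\ref{fig:disk}. Repeat them with new vertices $z_1',z_2'$ and the same $a$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\coordinate (v0) at (0,4.2); \coordinate (v1) at (-2.8,0); \coordinate (v2) at (2.8,0);
\coordinate (z1) at (-1.2,0.8); \coordinate (z2) at (1.0,1.3); \coordinate (a) at (-0.05,1.9);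
\fill[gray!25] (v0)--(z1)--(z2)--cycle;
\draw (v0)--(v1)--(v2)--cycle;
\draw (v0)--(z1)--(z2)--(v0) (v1)--(z1)--(v2)--(z2) (z1)--(a)--(z2);
\draw[very thick] (a)--(v0);
\foreach \p in {v0,v1,v2,z1,z2,a} \fill (\p) circle (1.6pt);
\node[above] at (v0) {$v_0$}; \node[left] at (v1) {$v_1$}; \node[right] at (v2) {$v_2$};
\node[below] at (z1) {$z_1$}; \node[above right] at (z2) {$z_2$}; \node[below] at (a) {$a$};
\end{tikzpicture}
\caption{A disk attached along the loop $v_0v_1v_2$. The four white triangles move the loop to $v_0z_1z_2$, and the shaded cone with apex $a$ fills it. A second disk with the same boundary and the same apex, built on vertices $z_1',z_2'$, meets this one only in the outer loop and in the thick edge $av_0$.}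
\label{fig:disk}
\end{figure}

The resulting complex is homotopy equivalent to $S^2$. The two triangles of step~(1) have the free edges $av_1$ and $av_2$, so they can be pushed in and removed. What remains is the union of two disks as in the figure, glued along the outer loop and along the edge $av_0$. Collapsing that edge gives the quotient of a sphere by an arc, which is homotopy equivalent to the sphere. As a check, there are $8$ vertices, $22$ edges and $16$ triangles, and $8-22+16=2$.

Three features of this construction carry over to the proof. First, every new simplex of step~(4) contains $a$ and one of the $z_i$, so only the pairs $\{a,z_i\}$ must be private to the cell. Second, one vertex of the loop is not moved. Had we also replaced $v_0$ by a new vertex $z_0$, step~(4) would add three edges and three triangles and change the Euler characteristic by $0$ instead of $1$: since $a$ is already joined to the complex, the extra edge $az_0$ creates an unwanted loop. Cells with the same apex may keep different vertices, which is why step~(1) joins $a$ to all vertices. Third, adjacent vertices are moved one after the other, because $z_2$ must be coned over a complex that contains $z_1$.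

In the Borel setting the vertices $z$ are scarce as well, so each $z$ must be coned over a single contractible complex that contains the stars needed by many cells (Section~\ref{sec:exp}). The number of rounds of moving must be bounded independently of the cell; barycentric subdivision provides a coloring of the vertices of the boundary sphere that achieves this. Finally, the attaching maps must be known in a Borel way, so the induction carries along an explicit homotopy equivalence.

\section{Gluing complexes}\label{sec:top}

\subsection{Realizations}
Let $S$ be a simplicial complex with vertex set $V(S)$. A point of $|S|$ is a function $p\colon V(S)\to[0,1]$ whose support $\operatorname{supp}p$ is a simplex and whose values sum to $1$; the value $p(v)$ is the \emph{$v$-coordinate} of $p$. For $\sigma\in S$, the points supported in $\sigma$ form a Euclidean simplex $|\sigma|$, and in the weak topology a map on $|S|$ is continuous if and only if it is continuous on each $|\sigma|$. We use the following textbook facts. The coordinates are continuous. A compact subset of $|S|$ lies in the realization of a finite subcomplex $Q$, and $|Q|$ has the topology of a subspace of $\mathbb R^{V(Q)}$. The complex $S$ is connected if and only if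 any two vertices are joined by an edge path. A connected $1$-dimensional CW complex without cycles (loops and pairs of parallel edges count as cycles) is contractible. The \emph{$d$-skeleton} $S^{(d)}$ consists of the simplices with at most $d+1$ elements. A \emph{simplicial map} $\varphi\colon S\to S'$ is a map of vertex sets that sends simplices to simplices; it induces a map $|\varphi|$ that is affine on each simplex.

For a complex $T$ and a point $z\notin V(T)$, the \emph{cone} $z*T$ consists of $\{z\}$, all $\rho\in T$, and all $\rho\cup\{z\}$ with $\rho\in T$. More generally, a complex $Q$ \emph{is a cone} if it has a vertex $v$ with $\rho\cup\{v\}\in Q$ for all $\rho\in Q$. Cones are contractible, by the straight-line homotopy to $v$.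

\begin{lemma}[Straight lines]\label{lem:line}
Let $P$ be a compact space and $f,g\colon P\to|L|$ continuous maps such that $\operatorname{supp}f(p)\cup\operatorname{supp}g(p)\in L$ for all $p$. Then $(p,\lambda)\mapsto(1-\lambda)f(p)+\lambda g(p)$ is a homotopy from $f$ to $g$ in $|L|$.
\end{lemma}

\begin{proof}
By compactness all supports lie in a finite set $A$. The formula defines a continuous map into $\mathbb R^A$ with values in the realization of the finite subcomplex $L[A]$.
\end{proof}

\subsection{Pushouts}
The \emph{pushout} of a span $B\xleftarrow{f}A\xrightarrow{j}C$ of spaces is the quotient $B\cup_AC$ of $B\sqcup C$ by $f(a)\sim j(a)$. A homotopy on a pushout can be defined piecewise on $B$ and $C$, because the product with $[0,1]$ preserves quotient maps. A \emph{closed cofibration} is an embedding $j\colon A\to C$ with closed image that has the homotopy extension property: every homotopy on $A$ starting at the restriction of a map $g$ defined on $C$ extends to a homotopy on $C$ starting at $g$. Inclusions of subcomplexes are closed cofibrations, and so are disjoint unions of closed cofibrations.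

\begin{lemma}\label{lem:pushout}
Let $L=L'\cup\bigcup_iB_i$ be a union of subcomplexes such that a simplex of $B_i$ that is not in $L'$ lies in no $B_j$ with $j\ne i$. Put $P_i=B_i\cap L'$. Then $|L|$ is the pushout of $|L'|\leftarrow\bigsqcup_i|P_i|\to\bigsqcup_i|B_i|$.
\end{lemma}

\begin{proof}
The set of simplices of $L$ is the disjoint union of $L'$ and the sets $B_i\setminus P_i$. Sorting points by their supports, we see that the natural map from the pushout to $|L|$ is a bijection. A function on $|L|$ is continuous if and only if it is continuous on each closed simplex, and each closed simplex lies in $|L'|$ or in some $|B_i|$. So the topologies agree.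
\end{proof}

The basic tool is the gluing theorem for homotopy equivalences; see Brown~\cite{Brown}.

\begin{theorem}[Gluing theorem]\label{thm:glue}
Let a map of spans from $B\leftarrow A\to C$ to $B'\leftarrow A'\to C'$ be given, that is, maps $A\to A'$, $B\to B'$, $C\to C'$ making both squares commute. Suppose that these three maps are homotopy equivalences and that $A\to C$ and $A'\to C'$ are closed cofibrations. Then the induced map $B\cup_AC\to B'\cup_{A'}C'$ is a homotopy equivalence.
\end{theorem}

In the applications below, the homotopy equivalences are identities or disjoint unions of maps between contractible spaces. Any map between contractible spaces is a homotopy equivalence, and so is a disjoint union of homotopy equivalences.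

\begin{corollary}\label{cor:glue}
Let $T_i$ $(i\in I)$ be contractible subcomplexes of a complex $L$.
\begin{enumerate}
\item[(a)] If $z_i\notin V(L)$ are distinct points, then the inclusion $|L|\to|L\cup\bigcup_iz_i*T_i|$ is a homotopy equivalence. The $T_i$ may overlap.
\item[(b)] If the $T_i$ have pairwise disjoint vertex sets, then the quotient map that collapses each $|T_i|$ to a point is a homotopy equivalence.
\end{enumerate}
\end{corollary}

\begin{proof}
Put $A=\bigsqcup_i|T_i|$. (a) A simplex of $z_i*T_i$ outside $L$ contains $z_i$, so it lies in no other cone. By Lemma~\ref{lem:pushout} the target is the pushout of $|L|\leftarrow A\to\bigsqcup_i|z_i*T_i|$. The source is the pushout of $|L|\leftarrow A\xrightarrow{\mathrm{id}}A$. Apply Theorem~\ref{thm:glue} to the inclusion of spans.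

(b) Now $A$ is the realization of the subcomplex $\bigcup_iT_i$, so $A\to|L|$ is a closed cofibration. Apply Theorem~\ref{thm:glue} to the map from the span $A\xleftarrow{\mathrm{id}}A\to|L|$, whose pushout is $|L|$, to the span $I\leftarrow A\to|L|$ with $I$ discrete, whose pushout is the quotient.
\end{proof}

The next lemma is the general form of step~(4) in Section~\ref{sub:example}: a cone with a private apex may be replaced by a cone with an apex already in the complex, provided that exactly one edge of the cone is folded onto an old edge.

\begin{lemma}[Folding]\label{lem:fold}
Let $\Sigma_i$ $(i\in I)$ be subcomplexes of a complex $L'$. Let $b_i\in V(\Sigma_i)$ and $a_i\in V(L')\setminus V(\Sigma_i)$ be such that $\{a_i,b_i\}\in L'$, and let $e_i$ be the complex formed by this edge and its endpoints. Suppose that no simplex of $B_i=a_i*\Sigma_i$ outside $\Sigma_i\cup e_i$ lies in $L'$ or in any $B_j$ with $j\ne i$. Let $\hat a_i\notin V(L')$ be distinct points and $\hat B_i=\hat a_i*\Sigma_i$. Then the map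
\[
q\colon\Bigl|L'\cup\bigcup_i\hat B_i\Bigr|\to\Bigl|L'\cup\bigcup_iB_i\Bigr|
\]
induced by the identity on $V(L')$ and $\hat a_i\mapsto a_i$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
Put $A=\bigsqcup_i|\Sigma_i\cup e_i|$. By hypothesis $B_i\cap L'=\Sigma_i\cup e_i$, and Lemma~\ref{lem:pushout} shows that the target of $q$ is the pushout of $|L'|\leftarrow A\to\bigsqcup_i|B_i|$. Apply the same lemma to the source with the pieces $\hat B_i\cup e_i$. A simplex of this piece outside $L'$ contains $\hat a_i$, and $(\hat B_i\cup e_i)\cap L'=\Sigma_i\cup e_i$, so the source is the pushout of $|L'|\leftarrow A\to\bigsqcup_i|\hat B_i\cup e_i|$. The map $q$ is induced by the identity on the first two terms and by the simplicial maps $\hat B_i\cup e_i\to B_i$ that send $\hat a_i$ to $a_i$ and fix $\Sigma_i\cup e_i$. Here $B_i$ is a cone, and $\hat B_i\cup e_i$ is a cone with an edge attached at the single point $b_i$, since $a_i\notin V(\hat B_i)$. Both are contractible, so Theorem~\ref{thm:glue} applies.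
\end{proof}

\subsection{Changing the attaching maps}
Attaching cells along homotopic maps gives homotopy equivalent spaces. We need this with an explicit formula for the equivalence, in order to see later that it is Borel. Let $D$ be a Euclidean $(d+1)$-simplex, $d\ge0$, with its barycenter as origin. Every point of $D$ has the form $rx$ with $r\in[0,1]$ and $x\in\partial D$, uniquely if $r>0$.

\begin{lemma}[Attachment]\label{lem:attach}
Let $D_i$ $(i\in I)$ be Euclidean $(d+1)$-simplices, $h\colon P\to R$ a homotopy equivalence, $f_i\colon\partial D_i\to P$ maps, and $H_i\colon\partial D_i\times[0,1]\to R$ homotopies from $hf_i$ to $g_i$. Define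
\[
\hat h\colon P\cup_{f_i}\bigsqcup_iD_i\to R\cup_{g_i}\bigsqcup_iD_i
\]
to be $h$ on $P$ and, on $D_i$, by $\hat h(rx)=H_i(x,2(1-r))$ for $r\ge\frac12$ and $\hat h(rx)=2rx\in D_i$ for $r\le\frac12$. Then $\hat h$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
At $r=\frac12$ the two formulas give $g_i(x)$ and $x\in\partial D_i$, which are identified in the target; at $r=1$ the first gives $hf_i(x)$. So $\hat h$ is well defined and continuous. Put $R_0=R\cup_{hf_i}\bigsqcup_iD_i$ and $R_1=R\cup_{g_i}\bigsqcup_iD_i$. Then $\hat h$ is the composite of the map $P\cup_{f_i}\bigsqcup_iD_i\to R_0$ induced by $h$ and the identity on the cells, which is a homotopy equivalence by Theorem~\ref{thm:glue}, and the map $\kappa\colon R_0\to R_1$ that is the identity on $R$ and is given on $D_i$ by the formulas of the lemma. It remains to treat $\kappa$.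

Let $\Gamma$ be obtained from $R$ by gluing the prisms $D_i\times[0,1]$ along their sides $\partial D_i\times[0,1]$ via $H_i$. For $\varepsilon\in\{0,1\}$ let $J_i^\varepsilon=D_i\times\{\varepsilon\}\cup\partial D_i\times[0,1]$. Gluing only the $J_i^\varepsilon$ to $R$ along the sides gives $R_\varepsilon$, so $\Gamma$ is the pushout of $R_\varepsilon\leftarrow\bigsqcup_iJ_i^\varepsilon\to\bigsqcup_iD_i\times[0,1]$. The prism strongly deformation retracts onto $J_i^\varepsilon$, by radial projection from the point $(0,2)$ if $\varepsilon=0$ and $(0,-1)$ if $\varepsilon=1$. These deformations combine with the constant homotopy on $R_\varepsilon$, so the inclusions $\iota_\varepsilon\colon R_\varepsilon\to\Gamma$ are homotopy equivalences.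

Both $\iota_0$ and $\iota_1\kappa$ restrict to the inclusion on $R$. On $D_i$ they are induced by maps $D_i\to D_i\times[0,1]$: for $\iota_0$ the map $y\mapsto(y,0)$, and for $\iota_1\kappa$ the map that sends $rx$ to $(x,2(1-r))$ if $r\ge\frac12$ and to $(2rx,1)$ if $r\le\frac12$. These two maps agree on $\partial D_i$, so the straight-line homotopy between them in the convex set $D_i\times[0,1]$ is constant on $\partial D_i$ and extends by the constant homotopy on $R$. Hence $\iota_1\kappa\simeq\iota_0$, and $\kappa$ is a homotopy equivalence.
\end{proof}

\section{Borel choices}\label{sec:borel}

\subsection{Standard facts}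
Every standard Borel space is Borel isomorphic to a Borel subset of $2^{\mathbb N}$, and so carries a Borel linear order. Listing a finite subset of $X$ in increasing order identifies the nonempty finite subsets of $X$ with a Borel subset of $\bigsqcup_{k\ge1}X^k$; this is their standard Borel structure. We use three theorems.
\begin{itemize}
\item \emph{Lusin--Souslin.} An injective Borel map between standard Borel spaces has Borel image and is a Borel isomorphism onto it.
\item \emph{Lusin--Novikov.} The image of a Borel set under a countable-to-one Borel map is Borel. If $P\subseteq X\times U$ is Borel and all sections $P_x$ are countable and nonempty, there are Borel maps $e_i\colon X\to U$ with $P_x=\{e_i(x):i\in\mathbb N\}$ for all $x$.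
\item \emph{Feldman--Moore.} Every CBER is the orbit relation of a countable group of Borel automorphisms. In particular, the saturation $[A]_F$ of a Borel set $A$ is Borel.
\end{itemize}

From now until the end of Section~\ref{sec:step} we fix a CBER $F$ on a Borel set $X\subseteq2^{\mathbb N}$, a Borel linear order on $X$, and an enumeration $g_0=\mathrm{id},g_1,\dots$ of a group as in the Feldman--Moore theorem. \emph{Class} means $F$-class.

\subsection{Codes}
Seen from $x$, each $y\in[x]_F$ has the index $\min\{i:g_ix=y\}$, and distinct points have distinct indices. A \emph{finite object} over a class $C$ is a point of $C$, a nonempty finite subset of $C$, a nonempty finite sequence in $C$ (such as an edge path), or a nonempty finite set of nonempty finite subsets of $C$ (such as a finite complex). Finite objects form a standard Borel space. Fix an injection of the finite objects over the set $\mathbb N$ into $\mathbb N$. Replacing each point of an object $o$ over $[x]_F$ by its index, and then applying this injection, we obtain the \emph{$x$-code} of $o$. It is a Borel function of $(x,o)$ and is injective in $o$. Decoding is Borel too: for fixed $k$, apply to $x$ the $g_i$ for the indices $i$ that occur in the object numbered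 $k$, and check that $g_ix$ has index $i$. This gives the principle behind all Borel constructions below.

\medskip
\noindent\textbf{Choice principle.} \emph{Let $p\mapsto x_p\in X$ be a Borel map on a standard Borel space of parameters, and let $\Phi(p,o)$ be a Borel relation between parameters $p$ and finite objects $o$ over $[x_p]_F$. Then the set of $p$ for which some $o$ satisfies $\Phi(p,o)$ is Borel, and on this set the $o$ with least $x_p$-code is a Borel function of $p$.}
\medskip

Indeed, the set is the union over $k$ of the Borel sets of those $p$ for which $k$ decodes at $x_p$ to an object satisfying $\Phi$. We call the chosen object the \emph{$x_p$-least} one. When the parameter is itself a finite object and no viewpoint is named, $x_p$ is its least point, and ``choose in a Borel way'' means ``take the least''. The principle also shows that quantifiers over finite objects in the class, such as ``there is an edge path from $v$ to $v'$'', preserve Borelness.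

\begin{lemma}[Addresses]\label{lem:address}
Let $\mathcal D$ be a Borel set of finite objects and let $A\subseteq X$ be thick. There is an injective Borel map $D\mapsto(a_D,k_D)\in A\times\mathbb N$ on $\mathcal D$ with $a_D$ in the class of $D$. For each $j$, the element of $\mathcal D$ with address $(a,j)$ is a Borel partial function of $a$.
\end{lemma}

\begin{proof}
Choose $a_D\in A$ in the class of $D$ in a Borel way, and let $k_D$ be the $a_D$-code of $D$. To recover the element with address $(a,j)$, decode $j$ at $a$ and check that the result $D$ lies in $\mathcal D$ and has $a_D=a$.
\end{proof}

\subsection{Two partitions}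
Each stage of the construction needs its own supply of new vertices in every class. This is where thickness of $Y$ is used.

\begin{lemma}\label{lem:thick}
Every thick set $Y$ has a Borel partition $Y=\bigsqcup_{i\in\mathbb N}P_i$ into thick sets. Consequently it has a Borel partition into any finite positive number of thick sets.
\end{lemma}

\begin{proof}
For a class $C$, consider the tree of finite binary words that are prefixes of infinitely many points of $C\cap Y$. It contains the empty word, and each of its words has a one-letter extension in it. Let $\alpha(C)\in2^{\mathbb N}$ be its leftmost branch. The map $y\mapsto\alpha([y]_F)$ is Borel, since ``infinitely many points of $[y]_F\cap Y$ extend a given word'' is expressed by quantifiers over finite subsets of the class. For $y\in Y$ let $\nu(y)$ be the length of the longest common prefix of $y$ and $\alpha([y]_F)$ if these differ, and $0$ otherwise. Each prefix of $\alpha(C)$ is extended by infinitely many points of $C\cap Y$, hence by one that differs from $\alpha(C)$. So $\nu$ is unbounded on $C\cap Y$. Let $\nu'(y)$ be the number of values smaller than $\nu(y)$ that $\nu$ takes on $[y]_F\cap Y$. Then $\nu'$ is Borel and maps each $C\cap Y$ onto $\mathbb N$. Fix $\beta\colon\mathbb N\to\mathbb N$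 with every fiber infinite and put $P_i=(\beta\circ\nu')^{-1}(i)$. For the last assertion, merge all but finitely many pieces.
\end{proof}

\begin{lemma}\label{lem:color}
There is a Borel map $\chi$ from the space of nonempty finite subsets of classes to a countable set such that $\chi(A)=\chi(B)$ and $A\ne B$ imply $A\cap B=\emptyset$.
\end{lemma}

\begin{proof}
For $A=\{x_1<\dots<x_k\}$ let $m$ be least such that the prefixes $x_j|m$ of length $m$ are distinct, and let $i_{jl}$ be least with $g_{i_{jl}}x_j=x_l$. Put $\chi(A)=(k,(x_j|m)_j,(i_{jl})_{j,l})$. Suppose that $\chi(A)=\chi(B)$ with $B=\{y_1<\dots<y_k\}$, and that $x_j=y_l$. Then $x_j|m=y_l|m=x_l|m$, so $j=l$. Hence $x_p=g_{i_{jp}}x_j=g_{i_{jp}}y_j=y_p$ for all $p$, and $A=B$.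
\end{proof}

\subsection{Borel families of maps}
From now on a Borel complex $L$ may have as its vertex set any Borel set $V(L)\subseteq X$; it is then a Borel complex on $(V(L),F|_{V(L)})$. We call $L$ \emph{classwise connected} if $L[C]$ is nonempty and connected for every class $C$. A \emph{family of maps} $h\colon K\to L$ consists of a continuous map $|K[C]|\to|L[C]|$ for each class $C$, also denoted by $h$, and it is a \emph{classwise homotopy equivalence} if each of these maps is a homotopy equivalence.

To attach the $(d+1)$-cells of $K$ to a model $L$ of $K^{(d)}$, we must approximate $h$ on their boundaries by simplicial maps in a Borel way. So $h$ has to be given by Borel data. Let $\Delta^k\subseteq\mathbb R^{k+1}$ be the standard simplex, and let $C(\Delta^k,\Delta^m)$ be the Polish space of continuous maps with the sup metric.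

\begin{definition}\label{def:family}
A family of maps $h\colon K\to L$ is \emph{Borel} if there is a Borel assignment $\sigma\mapsto(A_\sigma,u_\sigma)$, $\sigma\in K$, such that $A_\sigma$ is a nonempty finite subset of $V(L)$ in the class of $\sigma$ that contains $\operatorname{supp}h(p)$ for all $p\in|\sigma|$, and $u_\sigma\in C(\Delta^{k},\Delta^{m})$ is the map that expresses the coordinates of $h(p)$ at the points of $A_\sigma$ in terms of the coordinates of $p\in|\sigma|$. Here $\sigma$ has $k+1$ points, $A_\sigma$ has $m+1$ points, and both are listed in increasing order.
\end{definition}

The set $A_\sigma$ need not be a simplex of $L$. For each single $\sigma$ such a set exists because $h(|\sigma|)$ is compact; the content of the definition is that the data are Borel in $\sigma$.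

\section{Expansions that contain every finite cone}\label{sec:exp}

To move a vertex of an attaching map, as in steps (2) and (3) of Section~\ref{sub:example}, we need a new vertex $z$ coned over a contractible complex $T_z$ that contains a prescribed finite cone $Q$. One $z$ must serve many $Q$, and a union of overlapping cones need not be contractible. A union of \emph{disjoint} cones, however, can be completed to a contractible complex by adding edges. Lemma~\ref{lem:color} sorts all cones into countably many disjoint families, and each family receives its own thick set of new vertices. An assignment $z\mapsto T_z$ of complexes is \emph{Borel} if $\{(z,\rho):\rho\in T_z\}$ is Borel.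

\begin{lemma}[Greedy completion]\label{lem:greedy}
Let $L$ be a classwise connected Borel complex, $\mathcal Q$ a Borel set of finite contractible subcomplexes of $L$, each within one class, with pairwise disjoint vertex sets, and $Z\subseteq X$ Borel. There is a Borel assignment of contractible subcomplexes $T_z\subseteq L[[z]_F]$, $z\in Z$, such that $T_z$ contains all vertices of $L$ in $[z]_F$ and all members of $\mathcal Q$ in $[z]_F$, and all other simplices of $T_z$ are edges. If $\mathcal Q=\emptyset$, then $T_z$ is a spanning tree of the $1$-skeleton of $L[[z]_F]$.
\end{lemma}

\begin{proof}
Let $T^0$ be the Borel complex formed by all vertices of $L$ and all simplices of members of $\mathcal Q$. For $z\in Z$ with class $C$, define finite sets $E_z^0\subseteq E_z^1\subseteq\cdots$ of edges of $L[C]$ as follows. Put $E_z^0=\emptyset$. If $k$ is the $z$-code of an edge $e$ of $L$ whose endpoints are not joined by an edge path in $T^0\cup E_z^k$, \emph{select} $e$ and put $E^{k+1}_z=E^k_z\cup\{e\}$; otherwise put $E_z^{k+1}=E_z^k$. By induction on $k$ and the choice principle, $\{(z,e):e\in E_z^k\}$ is Borel. Let $T_z=T^0[C]\cup\bigcup_kE_z^k$.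

Every edge of $L[C]$ is either selected or has its endpoints joined in $T_z$. Since $L[C]$ is connected and $T_z$ contains all its vertices, $T_z$ is connected. Collapse each member of $\mathcal Q$ in $C$ to a point. Members of $\mathcal Q$ are connected, so no selected edge lies in one of them, and the quotient of $|T_z|$ is a connected $1$-dimensional CW complex whose $1$-cells are the selected edges. Suppose it had a cycle, and let $e$ be the edge of the cycle with the largest code $k$. The other edges of the cycle lie in $E_z^k$, and together with paths inside the members of $\mathcal Q$ through which the cycle passes they join the endpoints of $e$ in $T^0\cup E_z^k$. This contradicts the selection of $e$. So the quotient is contractible, and $T_z$ is contractible by Corollary~\ref{cor:glue}(b).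
\end{proof}

\begin{lemma}[Expansion]\label{lem:expand}
Let $d\ge1$, let $L$ be a classwise connected Borel complex, and let $Z\subseteq X\setminus V(L)$ be thick. There is a Borel assignment of contractible subcomplexes $T_z\subseteq L[[z]_F]$, $z\in Z$, of dimension at most $d$ such that for every class $C$ and every finite subcomplex $Q\subseteq L[C]$ of dimension at most $d$ that is a cone, there are infinitely many $z\in Z\cap C$ with $Q\subseteq T_z$. Moreover, $L^+=L\cup\bigcup_{z\in Z}z*T_z$ is a classwise connected Borel complex on $V(L)\cup Z$, the inclusion $L\to L^+$ is a classwise homotopy equivalence, and $\dim L^+\le\max(\dim L,d+1)$.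
\end{lemma}

\begin{proof}
Let the \emph{color} of such a cone $Q$ be the pair formed by $\chi(V(Q))$ and the complex on $\{1,\dots,k\}$ that corresponds to $Q$ under the order isomorphism $V(Q)\cong\{1,\dots,k\}$. There are countably many colors; identify them injectively with natural numbers, and let $\mathcal Q_c$ be the Borel set of cones of color $c$. A cone is determined by its vertex set and its color, so distinct members of $\mathcal Q_c$ have different vertex sets, and these are disjoint by Lemma~\ref{lem:color}. Write $Z=\bigsqcup_{c\in\mathbb N}Z_c$ with $Z_c$ thick (Lemma~\ref{lem:thick}), and for $z\in Z_c$ let $T_z$ be given by Lemma~\ref{lem:greedy} applied to $\mathcal Q_c$ and $Z_c$. Then $\dim T_z\le d$, because $d\ge1$. A cone of color $c$ in $C$ lies in $T_z$ for all of the infinitely many $z\in Z_c\cap C$.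

The complex $L^+$ is the union of $L$, the singletons of $Z$, and the image of the Borel set $\{(z,\rho):\rho\in T_z\}$ under the finite-to-one map $(z,\rho)\mapsto\rho\cup\{z\}$; so it is Borel. The homotopy equivalence is Corollary~\ref{cor:glue}(a), and connectedness follows from it.
\end{proof}

\section{The one-skeleton}\label{sec:one}

Throughout this section and the next, $K$ is a classwise connected Borel complex with vertex set $X$.

\begin{proposition}\label{prop:one}
Let $Y_1\subseteq X$ be thick. There are a Borel complex $L$ of dimension at most $1$ with vertex set $Y_1$ and a Borel family $h\colon K^{(1)}\to L$ that is a classwise homotopy equivalence.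
\end{proposition}

\begin{proof}
Write $Y_1=W\sqcup A\sqcup Z$ with $W,A,Z$ thick. We collapse $G=K^{(1)}$ onto $W$ and use pairs in $A\times Z$ to reattach the loops and parallel edges that the collapse creates. The graph $G$ is classwise connected, since $K$ is.

\emph{Collapsing a forest.} The $G$-distance from $x$ to $W$ is finite and Borel in $x$. For $x\notin W$ let $\pi(x)$ be the $x$-least $G$-neighbor of $x$ that is closer to $W$. Let $T$ be the graph formed by all vertices and the edges $\{x,\pi(x)\}$, and let $r(x)\in W$ be the point reached from $x$ by iterating $\pi$; thus $r(w)=w$ for $w\in W$. The components of $T$ are the fibers of $r$, since $r(x)=r(\pi(x))$ and $x$ is joined to $r(x)$. They are trees: in a cycle, a vertex $x$ at maximal distance from $W$ would be the farther endpoint of both of its edges, so both would equal $\{x,\pi(x)\}$. Let $|G|/T$ denote, on each class, the space obtained by collapsing each component of $T$ to its point of $W$. By Corollary~\ref{cor:glue}(b), $|G|\to|G|/T$ is a classwise homotopy equivalence. The quotient is a CW complex with $0$-cells $W$ and one $1$-cell for each edge $\{x,x'\}$ of $G$ not in $T$, attached at $r(x)$ and $r(x')$.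

Let $G_0$ be the graph on $W$ in which $w\ne w'$ are adjacent if some edge $\{x,x'\}$ of $G$ has $r(x)=w$ and $r(x')=w'$. Such an edge is not in $T$. For each edge of $G_0$ choose one such edge of $G$ in a Borel way, and let $\mathcal E$ be the Borel set of \emph{surplus edges}, the edges of $G$ that are neither in $T$ nor chosen. Then $|G|/T$ is $|G_0|$ with the $1$-cells $e\in\mathcal E$ attached. The graph $G_0$ is classwise connected: the map $r$ sends a $G$-path between two points of $W$ to a sequence in which consecutive points are equal or $G_0$-adjacent.

\emph{Reattaching the surplus edges.} For $y\in A\cup Z$ let $\ell(y)$ be the $y$-least point of $W$ in its class, and let $R$ be $G_0$ together with the vertices $y\in A\cup Z$ and the edges $\{y,\ell(y)\}$. These edges are cones over points, so $G_0\to R$ is a classwise homotopy equivalence by Corollary~\ref{cor:glue}(a), and $R$ is classwise connected. Let $e\mapsto(a_e,k_e)\in A\times\mathbb N$ be the addresses of Lemma~\ref{lem:address} for $\mathcal E$. List the infinite set $Z\cap[a_e]_F$ in the order of $a_e$-codes, starting with position $0$, and let $z_e$ be the point at position $k_e$. The pair $(a_e,z_e)$ determines $k_e$, and hence $e$. As $A\cap Z=\emptyset$,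 the edges $\{a_e,z_e\}$ are pairwise distinct. They are not in $R$, where points of $A\cup Z$ are adjacent only to points of $W$. Put
\[
L=R\cup\bigl\{\{a_e,z_e\}:e\in\mathcal E\bigr\}.
\]
This is a Borel graph on $Y_1$, and $|L|$ is $|R|$ with one $1$-cell for each $e\in\mathcal E$, attached at $a_e$ and $z_e$.

\emph{The map $h$.} For $e=\{x<x'\}\in\mathcal E$ choose in a Borel way edge paths in $R$ from $r(x)$ to $a_e$ and from $r(x')$ to $z_e$. Traversed at constant speed, they form a homotopy in $|R|$ from the attaching map of $e$ in $|G|/T$ to the map $x\mapsto a_e$, $x'\mapsto z_e$. Lemma~\ref{lem:attach}, applied with $d=0$ to the inclusion $|G_0|\to|R|$, gives a classwise homotopy equivalence $|G|/T\to|L|$. Let $h$ be its composite with $|G|\to|G|/T$.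

The family $h$ is Borel. A vertex $x$, or an edge of $T$ containing $x$, is sent to the point $r(x)$; take $A_\sigma=\{r(x)\}$ and $u_\sigma$ constant. A chosen edge $\{x,x'\}$ is sent affinely onto the edge $\{r(x),r(x')\}$, which we take as $A_\sigma$; then $u_\sigma$ is one of two affine maps, according to whether $r$ preserves the order of $x,x'$. A surplus edge $e$ runs along the first path, the edge $\{a_e,z_e\}$, and the second path reversed; take for $A_e$ the set of vertices on the two paths. Then $u_e$ is determined by the lengths of the paths and the positions of their vertices in $A_e$, so it is constant on each piece of a countable Borel partition of $\mathcal E$.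
\end{proof}

The reattachment is the construction of Section~\ref{sub:example} one dimension lower. The sphere to be filled consists of the two points $\ell(a_e)$ and $z_e$, and the cone over it with apex $a_e$ consists of the old edge $\{a_e,\ell(a_e)\}$ and the new edge $\{a_e,z_e\}$.

\section{Attaching the higher cells}\label{sec:step}

\begin{proposition}\label{prop:step}
Let $d\ge1$. Let $L$ be a Borel complex of dimension at most $d$, let $h\colon K^{(d)}\to L$ be a Borel family that is a classwise homotopy equivalence, and let $Y'\subseteq X\setminus V(L)$ be thick. There are a Borel complex $M$ of dimension at most $d+1$ with vertex set $V(L)\cup Y'$ and a Borel family $h'\colon K^{(d+1)}\to M$ that is a classwise homotopy equivalence.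
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:step}]
Write $Y=Y_1\sqcup\dots\sqcup Y_n$ with each $Y_d$ thick. Proposition~\ref{prop:one} and $n-1$ applications of Proposition~\ref{prop:step} give Borel complexes $L_d$ of dimension at most $d$ on $Y_1\cup\dots\cup Y_d$ and Borel families of homotopy equivalences $K^{(d)}\to L_d$ for $d=1,\dots,n$. Since $K^{(n)}=K$, the complex $L=L_n$ is as required.
\end{proof}

The rest of this section proves Proposition~\ref{prop:step}. Let $(A_\sigma,u_\sigma)$ be the data of Definition~\ref{def:family} for $h$. Write $Y'=A\sqcup Z_0\sqcup\dots\sqcup Z_d$ with all pieces thick. The points of $A$ will be the apexes, and the points of $Z_t$ will receive the vertices moved in round $t$. Let $\mathcal D$ be the Borel set of simplices of $K$ with $d+2$ points, and let $D\mapsto(a_D,k_D)\in A\times\mathbb N$ be the addresses of Lemma~\ref{lem:address}. For $D\in\mathcal D$, let $\partial D$ be the complex of nonempty proper subsets of $D$.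

\subsection{Adding the new vertices}\label{sub:a}
Since $d\ge1$, the skeleton $K^{(d)}$ is classwise connected, and hence so is $L$. Put $L^0=L$, and for $t=0,\dots,d$ let
\[
L^{t+1}=L^t\cup\bigcup_{z\in Z_t}z*T_z
\]
be given by Lemma~\ref{lem:expand} applied to $L^t$, $d$ and $Z_t$. For $a\in A$ let $T_a$ be a spanning tree of the $1$-skeleton of $L[[a]_F]$, Borel in $a$ (Lemma~\ref{lem:greedy}), and put
\[
L'=L^{d+1}\cup\bigcup_{a\in A}a*T_a .
\]
Then $L'$ is a Borel complex on $V(L)\cup Y'$, and $\dim L'\le d+1$ because $\dim(a*T_a)\le2\le d+1$. The inclusion $L\to L'$ is a classwise homotopy equivalence by Lemma~\ref{lem:expand} and Corollary~\ref{cor:glue}(a). The trees $T_a$ span the old complex $L$, not $L^{d+1}$, and this gives the property on which the attachment rests: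
\begin{equation}\label{eq:adj}
\text{the $L'$-neighbors of $a\in A$ are exactly the vertices of $L$ in $[a]_F$.}
\end{equation}

\subsection{Simplicial approximation}\label{sub:b}
The barycentric subdivision $\operatorname{sd}\Sigma$ of a finite complex $\Sigma$ has the simplices of $\Sigma$ as vertices and the nonempty chains under inclusion as simplices. Sending each vertex to the corresponding barycenter identifies $|\operatorname{sd}\Sigma|$ with $|\Sigma|$, and the maximal diameter of a simplex of $\operatorname{sd}^N\Sigma$ tends to $0$ as $N\to\infty$. The \emph{closed star} $\operatorname{St}s$ of a vertex $s$ of $\Sigma$ is the subcomplex of all $\sigma$ with $\sigma\cup\{s\}\in\Sigma$. The increasing enumeration of $D\in\mathcal D$ identifies $\operatorname{sd}^N\partial D$ with a complex that depends only on $N$; we order the vertices of that complex once and for all. A map from the vertices of $\operatorname{sd}^N\partial D$ to the class of $D$ is then a finite sequence.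

Let $D\in\mathcal D$ lie in the class $C$. Say that a vertex $w$ of $L[C]$ is \emph{good} for a vertex $s$ of $\operatorname{sd}^N\partial D$ if the $w$-coordinate of $h$ is positive on $|\operatorname{St}s|$. The sets $\{p\in|\partial D|:h(p)(w)>0\}$, $w\in V(L)\cap C$, form an open cover of the compact metric space $|\partial D|$. Once twice the maximal diameter of a simplex is smaller than a Lebesgue number of this cover, every $s$ has a good vertex. Let $N_D\ge1$ be least such that every vertex of $\Sigma_D=\operatorname{sd}^{N_D}\partial D$ has a good vertex, and let $\varphi_D(s)$ be the $(\min D)$-least good vertex for $s$.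

These choices are Borel. Fix $N$ and $s$. Each simplex $\sigma$ of $\operatorname{St}s$ has $|\sigma|\subseteq|\tau|$ for a smallest $\tau\in\partial D$. The vertex $w$ is good for $s$ if and only if, for each of the finitely many $\sigma$, we have $w\in A_\tau$ and the coordinate of $u_\tau$ at the position of $w$ in $A_\tau$ has positive minimum on the compact set that corresponds to $|\sigma|$. That minimum is a continuous function of $u_\tau$. So the set of pairs $(D,w)$ with $w$ good for $s$ is Borel, and the choice principle shows that $N_D$ and $\varphi_D$ are Borel in $D$.

Let $p\in|\partial D|=|\Sigma_D|$, and let $\sigma\in\Sigma_D$ be the simplex that contains $p$ in its relative interior. Then $p\in|\operatorname{St}s|$ for each $s\in\sigma$, so $\varphi_D(\sigma)\subseteq\operatorname{supp}h(p)$. It follows that $\varphi_D\colon\Sigma_D\to L$ is simplicial and that $\operatorname{supp}|\varphi_D|(p)\subseteq\operatorname{supp}h(p)$. By Lemma~\ref{lem:line}, the straight line is a homotopy in $|L|$ from the restriction of $h$ to $|\partial D|$ to $|\varphi_D|$.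

\subsection{Moving the vertices}\label{sub:c}
The map $\varphi_D$ need not be injective, and by \eqref{eq:adj} all its values are already adjacent to $a_D$. We move all vertices but one into $Z_0\cup\dots\cup Z_d$. Since $N_D\ge1$, each vertex $s$ of $\Sigma_D$ is a simplex of the $d$-dimensional complex $\operatorname{sd}^{N_D-1}\partial D$; its dimension $t\in\{0,\dots,d\}$ is the \emph{type} of $s$. A simplex of $\Sigma_D$ is a chain, so it has at most one vertex of each type. Hence all vertices of one type can be moved in the same round, and $d+1$ rounds suffice for every $D$. Let $s_0$ be the first vertex of $\Sigma_D$.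

\begin{lemma}\label{lem:move}
There are points $z^D_s$, for $D\in\mathcal D$ and $s\in V(\Sigma_D)\setminus\{s_0\}$, Borel in $D$, with the following properties. Put $\varphi_D^0=\varphi_D$, and let $\varphi_D^{t+1}$ be obtained from $\varphi^t_D$ by changing the value at each vertex $s\ne s_0$ of type $t$ to $z_s^D$.
\begin{enumerate}
\item[(i)] If $s$ has type $t$, then $z^D_s$ lies in $Z_t$ and in the class of $D$.
\item[(ii)] If $a_D=a_{D'}$ and $z_s^D=z_{s'}^{D'}$, then $D=D'$ and $s=s'$.
\item[(iii)] For $0\le t\le d+1$, the map $\varphi_D^t$ is simplicial from $\Sigma_D$ to $L^t$, and for $t\le d$ we have $\varphi_D^t(\sigma)\cup\varphi_D^{t+1}(\sigma)\in L^{t+1}$ for all $\sigma\in\Sigma_D$.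
\end{enumerate}
\end{lemma}

\begin{proof}
We use recursion on $k_D$. Let $D$ lie in the class $C$, and suppose the points are chosen for all $D'$ with $k_{D'}<k_D$. At most $k_D$ of these $D'$ have $a_{D'}=a_D$, since addresses are injective; call the finitely many points $z^{D'}_{s'}$ of those $D'$ \emph{forbidden}. Drop $D$ from the notation. We choose the $z_s$ for the types $t=0,1,\dots,d$ in turn, and within a type in the fixed order of the vertices.

Suppose $\varphi^t\colon\Sigma_D\to L^t$ is simplicial; this holds for $t=0$. Let $s\ne s_0$ have type $t$, and let $Q_s=\{\varphi^t(\sigma):\sigma\in\operatorname{St}s\}$. A nonempty subset of $\varphi^t(\sigma)$ is the image of a nonempty subset of $\sigma$, so $Q_s$ is a finite subcomplex of $L^t[C]$, of dimension at most $d$. It is a cone, because $\varphi^t(\sigma)\cup\{\varphi^t(s)\}=\varphi^t(\sigma\cup\{s\})$ and $\sigma\cup\{s\}\in\operatorname{St}s$. By Lemma~\ref{lem:expand} there are infinitely many $z\in Z_t\cap C$ with $Q_s\subseteq T_z$. Let $z_s$ be the $a_D$-least one that is not forbidden and has not been chosen before for this $D$.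

Let $\sigma\in\Sigma_D$. If $\sigma$ has no vertex of type $t$ other than $s_0$, then $\varphi^{t+1}(\sigma)=\varphi^t(\sigma)\in L^t$. Otherwise $\sigma$ has exactly one vertex $s$ of type $t$, and $s\ne s_0$. Then $\varphi^{t+1}(\sigma)=\varphi^t(\sigma\setminus\{s\})\cup\{z_s\}$ and $\varphi^t(\sigma)\in Q_s\subseteq T_{z_s}$, so
\[
\varphi^t(\sigma)\cup\varphi^{t+1}(\sigma)=\varphi^t(\sigma)\cup\{z_s\}\in z_s*T_{z_s}\subseteq L^{t+1}.
\]
In both cases $\varphi^{t+1}(\sigma)\in L^{t+1}$. This completes round $t$ and proves (i) and (iii). For (ii), let $a_D=a_{D'}$. If $D\ne D'$, then $k_D\ne k_{D'}$, and the points of the simplex with the smaller number are forbidden for the other. If $D=D'$, the points were chosen to be distinct.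

For Borelness we argue by induction on $k$ that the choice is Borel on $\{D:k_D=k\}$. By Lemma~\ref{lem:address} the simplex with address $(a_D,j)$ is a Borel partial function of $D$ for each $j<k$, so the finite set of forbidden points is Borel in $D$ by the induction hypothesis. On each Borel piece where $N_D$ is constant, the points $z_s$ are obtained by a fixed finite number of least choices, each under a Borel condition: $Q_s\subseteq T_z$ is a finite conjunction of conditions $\rho\in T_z$.
\end{proof}

Let $\psi_D=\varphi_D^{d+1}\colon\Sigma_D\to L^{d+1}$. Then $\psi_D(s)=z_s^D$ for $s\ne s_0$, while $b_D=\psi_D(s_0)=\varphi_D(s_0)$ is a vertex of $L$. By (i) and (ii), $\psi_D$ is injective on vertices, so $\Sigma'_D=\psi_D(\Sigma_D)$ is a subcomplex of $L'$ isomorphic to $\Sigma_D$, and $|\psi_D|\colon|\partial D|\to|\Sigma'_D|$ is a homeomorphism. By (iii) and Lemma~\ref{lem:line}, the straight lines from $|\varphi_D^t|$ to $|\varphi_D^{t+1}|$ are homotopies in $|L^{t+1}|$. Write $f_{-1}$ for the restriction of $h$ to $|\partial D|$ and $f_t=|\varphi_D^t|$ for $0\le t\le d+1$. Concatenating the $d+2$ straight lines gives a homotopy $H_D$ in $|L'|$ from $f_{-1}$ to $|\psi_D|$: for $0\le j\le d+1$ and $j\le(d+2)\lambda\le j+1$,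
\begin{equation}\label{eq:H}
H_D(x,\lambda)=\bigl(j+1-(d+2)\lambda\bigr)f_{j-1}(x)+\bigl((d+2)\lambda-j\bigr)f_j(x).
\end{equation}

\subsection{Coning off the spheres}\label{sub:d}
The vertices of $\Sigma'_D$ lie outside $A$, so we may put
\[
B_D=a_D*\Sigma_D',\qquad M=L'\cup\bigcup_{D\in\mathcal D}B_D .
\]
The complex $M$ has vertex set $V(L)\cup Y'$ and dimension at most $d+1$. It is Borel, because $B_D$ is a finite complex that depends on $D$ in a Borel way and the projection $(D,\rho)\mapsto\rho$ on $\{(D,\rho):\rho\in B_D\}$ is countable-to-one. By \eqref{eq:adj}, $\{a_D,b_D\}\in L'$; let $e_D$ be the complex formed by this edge and its endpoints.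

We verify the hypothesis of Lemma~\ref{lem:fold}. A simplex of $B_D$ outside $\Sigma'_D\cup e_D$ has the form $\rho\cup\{a_D\}$ with $\rho\in\Sigma'_D$ and $\rho\ne\{b_D\}$, so it contains $a_D$ and some $z=z_s^D$. It is not in $L'$, since $a_D$ and $z$ are not adjacent in $L'$ by \eqref{eq:adj}. Suppose it lies in $B_{D'}$. The only vertex of $B_{D'}$ in $A$ is $a_{D'}$, so $a_{D'}=a_D$. The vertices of $B_{D'}$ in $Z_0\cup\dots\cup Z_d$ are the points $z^{D'}_{s'}$, so $z_s^D=z_{s'}^{D'}$ for some $s'$. By Lemma~\ref{lem:move}(ii), $D'=D$.

Work in a fixed class. Let $\hat M=L'\cup\bigcup_D\hat a_D*\Sigma'_D$ with new, pairwise distinct apexes $\hat a_D$. This complex serves only to compare homotopy types, and no Borel structure on it is needed. By Lemma~\ref{lem:fold}, the map $q\colon|\hat M|\to|M|$ given by $\hat a_D\mapsto a_D$ is a homotopy equivalence. In polar coordinates around the barycenter of $|D|$, the map $rx\mapsto(1-r)\hat a_D+r|\psi_D|(x)$ is a homeomorphism from $|D|$ onto $|\hat a_D*\Sigma'_D|$ that extends $|\psi_D|$. By Lemma~\ref{lem:pushout}, $|\hat M|$ is therefore $|L'|$ with the cells $|D|$ attached along the maps $|\psi_D|$, and $|K^{(d+1)}|$ is $|K^{(d)}|$ with the cells $|D|$ attached along the inclusions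 of $|\partial D|$. Apply Lemma~\ref{lem:attach} to the homotopy equivalence $|K^{(d)}|\xrightarrow{h}|L|\to|L'|$ and the homotopies $H_D$, and compose with $q$. The result is a homotopy equivalence $h'\colon|K^{(d+1)}|\to|M|$ on each class. It equals $h$ on $|K^{(d)}|$, and on $|D|$
\begin{equation}\label{eq:hprime}
h'(rx)=\begin{cases}H_D(x,2(1-r)),&r\ge\tfrac12,\\[2pt](1-2r)\,a_D+2r\,|\psi_D|(x),&r\le\tfrac12.\end{cases}
\end{equation}

It remains to show that the family $h'$ is Borel. For $\sigma\in K^{(d)}$ keep the data $(A_\sigma,u_\sigma)$. For $D\in\mathcal D$ let $A_D$ be the union of $\{a_D\}$, the sets $A_\tau$ for $\tau\in\partial D$, and the images of $V(\Sigma_D)$ under $\varphi_D^0,\dots,\varphi_D^{d+1}$. This finite set is Borel in $D$, and by \eqref{eq:H} and \eqref{eq:hprime} it contains the support of every point $h'(rx)$. Split $\mathcal D$ into countably many Borel pieces on which the following data are constant: $N_D$, the size $m+1$ of $A_D$, and the positions in $A_D$ of $a_D$, of the points of each $A_\tau$, and of each value $\varphi_D^t(s)$. On one piece, the maps $f_0,\dots,f_{d+1}$, read in the coordinates of $D$ and $A_D$, do not depend on $D$, while $f_{-1}$ is the map into $\Delta^m$ glued together from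 the $u_\tau$, $\tau\in\partial D$. By \eqref{eq:H} and \eqref{eq:hprime}, $u_D(rx)=\theta(r)f_{-1}(x)+\gamma(rx)$ for fixed continuous functions $\theta$ and $\gamma$ with $0\le\theta\le1$, where $\theta$ vanishes for $r\le\frac12$. So on this piece $u_D$ is a continuous function, in the sup metrics, of the tuple $(u_\tau)_{\tau\in\partial D}$, which is Borel in $D$. Hence $D\mapsto(A_D,u_D)$ is Borel. This proves Proposition~\ref{prop:step}, and with it Theorem~\ref{thm:main}.

\section{Embeddings and homomorphisms}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:embed}]
Let $K$ be a structuring of $(X,F)$ by $n$-dimensional contractible complexes. By the Lusin--Souslin theorem, the image $Y$ of the embedding is Borel and $E$ is Borel isomorphic to $F|_Y$, so we may assume $E=F|_Y$. Let $Y_{\mathrm{fin}}$ be the set of points of $Y$ with finite $E$-class. It is $E$-invariant, and it is Borel: with $g_i$ as in the Feldman--Moore theorem for $F$, a point $y\in Y$ lies in it if and only if there is $m$ such that every $g_iy\in Y$ equals some $g_jy$ with $j\le m$. On each class in $Y_{\mathrm{fin}}$ take all singletons and the edges from the least point, in a Borel linear order, to the other points. This is a cone of dimension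 at most $1\le n$, and these cones form a Borel complex.

Let $Y_\infty=Y\setminus Y_{\mathrm{fin}}$ and $X_\infty=[Y_\infty]_F$, a Borel $F$-invariant set. Every $F$-class in $X_\infty$ meets $Y$ in a single $E$-class, which is infinite and contained in $Y_\infty$. So $Y_\infty$ is thick for $F|_{X_\infty}$. Theorem~\ref{thm:main}, applied to $K[X_\infty]$ and $Y_\infty$, gives a Borel complex of dimension at most $n$ on $Y_\infty$ that is contractible on each class. The union of the two complexes is a structuring of $E$.
\end{proof}

For a homomorphism $f$, an $E$-class $C$ maps into a single $F$-class, but $f$ need be neither injective nor surjective there, and several $E$-classes may map into the same $F$-class. The remedy is to enlarge each $E$-class $C$ by its own copy of the $F$-class $[f(C)]_F$, to put the given complex on the copy, and then to restrict back to $C$ by Theorem~\ref{thm:embed}. The copy consists of pairs $(C,x)$, and to make these pairs a standard Borel space we name $C$ by a point of $C$ that depends only on $C$ and $x$. This is possible because, $f$ being countable-to-one, only countably many points of $U$ map into the class of $x$.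

\begin{proof}[Proof of Theorem~\ref{thm:hom}]
Let $f\colon(U,E)\to(X,F)$ be a countable-to-one Borel homomorphism and $S$ a structuring of $F$ by $n$-dimensional contractible complexes. The set $f(U)$ is Borel by the Lusin--Novikov theorem, so $X_0=[f(U)]_F$ is Borel. The Borel set $\{(x,u)\in X_0\times U:f(u)\mathrel{F}x\}$ has nonempty countable sections $f^{-1}([x]_F)$ over $X_0$, so there are Borel maps $e_i\colon X_0\to U$ with $\{e_i(x):i\in\mathbb N\}=\{u:f(u)\mathrel{F}x\}$. For $f(u)\mathrel{F}x$ let $r(u,x)=e_i(x)$ with $i$ least such that $e_i(x)\mathrel{E}u$; such an $i$ exists because $u$ is one of the $e_i(x)$. Then $r$ is Borel and $r(u,x)\mathrel{E}u$. If $u'\mathrel{E}u$, then $f(u')\mathrel{F}x$ because $f$ is a homomorphism, and $r(u',x)=r(u,x)$. So for an $E$-class $C$ and $x\in[f(C)]_F$ we may write $r(C,x)\in C$.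

Let
\[
\tilde U=\{(u,x):f(u)\mathrel{F}x,\ r(u,x)=u\},\qquad U^+=U\sqcup\tilde U ,
\]
let $p\colon U^+\to U$ be the identity on $U$ and $(u,x)\mapsto u$ on $\tilde U$, and define $v\mathrel{R}v'\iff p(v)\mathrel{E}p(v')$. The fiber of $p$ over $u$ is countable, since $(u,x)\in\tilde U$ forces $x\in[f(u)]_F$. Hence $R$ is a CBER on $U^+$. The $R$-class that contains the $E$-class $C$ is $C\sqcup\{(r(C,x),x):x\in[f(C)]_F\}$, and $(u,x)\mapsto x$ maps its part in $\tilde U$ bijectively onto the $F$-class $[f(C)]_F$.

On $\tilde U$ take all nonempty finite sets that lie in one $R$-class and whose image under $(u,x)\mapsto x$ is in $S$. Add each $u\in U$ as a vertex, joined by an edge to the point $(r(u,f(u)),f(u))\in\tilde U$ of its $R$-class. This is a Borel complex on $(U^+,R)$. On each class it is a copy of $S[[f(C)]_F]$ with leaves attached, so it is contractible by Corollary~\ref{cor:glue}(a), and it has dimension at most $n$ because $n\ge1$. The inclusion $U\to U^+$ is a Borel embedding of $E$ into $R$, and Theorem~\ref{thm:embed} shows that $E$ is structurable by $n$-dimensional contractible complexes.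

For the particular cases, the identity map is an injective homomorphism from a Borel subrelation $E\subseteq F$ to $F$, and a Borel reduction between CBERs is countable-to-one because each of its fibers lies in a single class.
\end{proof}

\begin{remark}
Theorem~\ref{thm:hom} fails for $n=0$: a $0$-dimensional contractible complex is a point, and the relation with one class of two points reduces to the relation on a single point. Without the hypothesis that $f$ is countable-to-one, the statement would assert that every CBER is structurable, since the constant map to a single point is a homomorphism.
\end{remark}

\begin{thebibliography}{9}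

\bibitem{Brown}
R.~Brown, \emph{Topology and Groupoids}.

\bibitem{Chen}
Ruiyuan Chen, \emph{Borel structurability by locally finite simplicial complexes}, arXiv:1702.07057 (2017).

\end{thebibliography}
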